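# A Fröberg ring whose associated graded ring is not quadratic

## Theorem A and its complements

**Theorem A.** Let $k$ be any field. There is an artinian local $k$-algebra $(R,\mathfrak m,k)$ with $\mathfrak m^4=0$ and
$$\mathrm H_R(t)=1+7t+9t^2+4t^3,\qquad \mathrm P^R_k(t)=\frac1{1-7t+9t^2-4t^3},$$
such that the associated graded ring $R^{\mathrm g}$ is not a quadratic algebra. So $R$ is a Fröberg ring but not a Koszul ring.

The theorem answers "no" to a question taken from John Myers, "Homological criteria for minimal multiplicity", arXiv:1803.05454 (2018): is every Fröberg ring Koszul? We also prove the following.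

**Complement A′.** There are Cohen–Macaulay Fröberg non-Koszul rings of every Krull dimension $d\ge0$. For every $s\ge 3$ there are artinian ones with $\mathfrak m^s\neq0=\mathfrak m^{s+1}$.

**Complement B1.** If $\mathfrak m^3=0$, then Fröberg implies Koszul. So the exponent $4$ in Theorem A is optimal.

**Complement B2.** If $R$ is a standard graded $k$-algebra localized at its irrelevant ideal, then Fröberg implies Koszul.

**Complement B3.** If $\operatorname{edim}R\le 2$, then Fröberg implies Koszul.

The ring of Theorem A has embedding dimension $7$. These notes do not settle which embedding dimensions between $3$ and $6$ admit counterexamples.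

## Hilbert series, Poincaré series and the linear part

We unpack the words in the theorem. Throughout, $(R,\mathfrak m,k)$ is a commutative noetherian local ring and $R^{\mathrm g}=\bigoplus_{i\ge0}\mathfrak m^i/\mathfrak m^{i+1}$. For a finitely generated module $N$ over a local ring $(C,\mathfrak n,k)$ put
$$\mathrm H_N(t)=\sum_i\dim_k(\mathfrak n^iN/\mathfrak n^{i+1}N)\,t^i,\qquad \mathrm P^C_N(t)=\sum_i\dim_k\operatorname{Tor}^C_i(N,k)\,t^i .$$
The coefficients of $\mathrm P^C_N$ are the ranks of the free modules in the minimal free resolution of $N$, the one whose differential has entries in $\mathfrak n$.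

**Definition (Fröberg ring).** $R$ is a Fröberg ring if $\mathrm H_R(-t)\,\mathrm P^R_k(t)=1$.

For example, let $R=k[x]/(x^s)$ with $s\ge2$. The minimal resolution of $k$ is $\cdots\to R\xrightarrow{x^{s-1}}R\xrightarrow{x}R$, with all ranks $1$, so $\mathrm P^R_k=1/(1-t)$. The Fröberg relation says $1-t+t^2-\cdots\pm t^{s-1}=1-t$, which holds exactly when $s=2$.

**Definition (linear part, Koszul ring).** Let $(F,\partial)$ be the minimal free resolution of a finitely generated module $N$. Minimality makes
$$\mathcal G^pF:\ \cdots\to F_{p+1}\to F_p\to\mathfrak mF_{p-1}\to\cdots\to\mathfrak m^{p}F_0\to0$$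
a subcomplex for each $p\ge0$. The associated graded complex of this descending filtration is the linear part $\operatorname{lin}^RF$. It is the direct sum of the strands $L_n=\mathcal G^nF/\mathcal G^{n+1}F$, where
$$L_n:\quad 0\to F_n/\mathfrak mF_n\to \mathfrak mF_{n-1}/\mathfrak m^2F_{n-1}\to\cdots\to\mathfrak m^nF_0/\mathfrak m^{n+1}F_0\to 0$$
has $\mathfrak m^jF_{n-j}/\mathfrak m^{j+1}F_{n-j}$ in homological degree $n-j$. The linearity defect of $N$ is $\operatorname{ld}_RN=\sup\{i:\mathrm H_i(\operatorname{lin}^RF)\ne0\}$. The ring $R$ is Koszul if $\operatorname{ld}_Rk=0$; equivalently, if $R^{\mathrm g}$ is a Koszul algebra.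

Over $R=k[x]/(x^2)$ the resolution of $k$ has all differentials equal to $x$, the linear part has the same shape, and $\operatorname{ld}k=0$. Over $k[x]/(x^3)$ the differentials alternate $x,x^2,x,\dots$. In the linear part every $x^2$ becomes $0$, so the generator of $F_2$ is a cycle of $L_2$ and $\mathrm H_2(\operatorname{lin}^RF)\ne0$.

A standard graded commutative algebra $A=S/J$, with $S=k[X_1,\dots,X_n]$ and $J\subseteq S_{\ge2}$, is a Koszul algebra if $\operatorname{Tor}^A_i(k,k)_j=0$ for $j\ne i$, and is quadratic if $J$ is generated by $J_2$. We use the equivalence in the definition as a known fact. The half that Theorem A needs is short. The complex $\operatorname{lin}^RF$ for $N=k$ consists of free $R^{\mathrm g}$-modules $R^{\mathrm g}(-i)\otimes_k F_i/\mathfrak mF_i$ with linear differentials, and its $\mathrm H_0$ is $k$. If its higher homology vanishes, it is a linear resolution of $k$ over $R^{\mathrm g}$.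

**Lemma 1 (Priddy, *Koszul resolutions*, Trans. AMS 152 (1970)).** A Koszul algebra is quadratic.

*Proof in the commutative case.* Let $A=S/J$ be Koszul and let $f\in J_s$ with $s\ge3$. We show $f\in S_1J_{s-1}$; by descent $J$ is then generated by $J_2$. Write $f=\sum X_if_i$ with $f_i\in S_{s-1}$. Then $(\bar f_1,\dots,\bar f_n)$ lies in the kernel of $A(-1)^n\to A$, the first map of the minimal resolution of $k$. As $\operatorname{Tor}^A_2(k,k)$ lives in degree $2$, this kernel is generated by vectors of linear forms $(\bar\ell_{j1},\dots,\bar\ell_{jn})$, where $q_j=\sum_iX_i\ell_{ji}\in J_2$. So there are $g_j\in S_{s-2}$ with $f_i-\sum_jg_j\ell_{ji}\in J_{s-1}$ for all $i$. Multiply by $X_i$ and sum: $f-\sum_jg_jq_j\in S_1J_{s-1}$. Since $s-2\ge1$, also $g_jq_j\in S_1J_{s-1}$. $\square$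

For instance, $k[x]/(x^3)$ is not quadratic, hence not Koszul.

## Euler characteristics of the strands

Let $F$ be the minimal resolution of $k$ over $R$, $\beta_i=\operatorname{rank}F_i$ and $h_j=\dim_k\mathfrak m^j/\mathfrak m^{j+1}$. The coefficient of $t^n$ in $\mathrm H_R(-t)\mathrm P^R_k(t)$ is $\sum_j(-1)^jh_j\beta_{n-j}$. Since $\dim\mathfrak m^jF_{n-j}/\mathfrak m^{j+1}F_{n-j}=h_j\beta_{n-j}$ sits in degree $n-j$, this number is $(-1)^n\chi(L_n)$. For $n=0$ it is $1$. Therefore:

**Criterion 2.** $R$ is Fröberg if and only if $\chi(L_n)=0$ for all $n\ge1$. $R$ is Koszul if and only if $\mathrm H_i(L_n)=0$ for all $n$ and all $i>0$.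

Moreover, for $n\ge 1$ we always have $\mathrm H_0(L_n)=\mathfrak m^n/(\mathfrak m^{n-1}\partial F_1+\mathfrak m^{n+1})=0$, because $\partial F_1=\mathfrak m$. So Koszul implies Fröberg: exact strands have Euler characteristic $0$. The question is whether vanishing Euler characteristics force exactness. The natural hope is that the homology of each strand contributes with a single sign. This is what happens in the shortest case.

**Proof of B1.** Let $\mathfrak m^3=0$. Then $L_n$ has at most three terms,
$$F_n/\mathfrak mF_n\to\mathfrak mF_{n-1}/\mathfrak m^2F_{n-1}\to\mathfrak m^2F_{n-2},$$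
in degrees $n,n-1,n-2$. Put $\eta_n=\dim\mathrm H_n(L_n)$ for $n\ge1$. The map $F_1/\mathfrak mF_1\to\mathfrak m/\mathfrak m^2$ is bijective, so $\eta_1=0$ and $\mathrm H_0(L_1)=0$. Now let $n\ge2$.

**Step 1.** We show that the middle homology vanishes: $\mathrm H_{n-1}(L_n)=0$. A cycle is represented by $v\in\mathfrak mF_{n-1}$ with $\partial v\in\mathfrak m^3F_{n-2}=0$. Since $n-1\ge1$, we get $v\in\partial F_n$, so the class is a boundary.

**Step 2.** We identify the right-hand homology: $\dim\mathrm H_{n-2}(L_n)=\eta_{n-1}$. Note that $\mathrm H_{n-2}(L_n)=\mathfrak m^2F_{n-2}/\partial(\mathfrak mF_{n-1})$. For $n=2$ this is $\mathfrak m^2/\mathfrak m\cdot\mathfrak m=0=\eta_1$. For $n\ge3$ let $Z=\{f\in F_{n-1}:\partial f\in\mathfrak m^2F_{n-2}\}$, which contains $\mathfrak mF_{n-1}$. Elements of $\mathfrak m^2F_{n-2}$ are cycles, as $\mathfrak m^3=0$, and $n-2\ge1$, so they are boundaries. Hence $\partial:Z\to\mathfrak m^2F_{n-2}/\partial(\mathfrak mF_{n-1})$ is onto. Its kernel is $\mathfrak mF_{n-1}+\ker\partial$, which equals $\mathfrak mF_{n-1}$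 because $\ker\partial=\partial F_n\subseteq\mathfrak mF_{n-1}$. And $Z/\mathfrak mF_{n-1}=\mathrm H_{n-1}(L_{n-1})$ by definition.

**Step 3.** We read off the Euler characteristic. By Steps 1 and 2, $\chi(L_n)=(-1)^n(\eta_n+\eta_{n-1})$ for $n\ge2$. If $R$ is Fröberg, these vanish, and as the $\eta$'s are nonnegative, every $\eta_n$ is $0$. Then all $\mathrm H_i(L_n)$ with $i>0$ vanish and $R$ is Koszul. $\blacksquare$

Now suppose only $\mathfrak m^4=0$ and try to repeat this. The argument stops in Step 1. A cycle in degree $n-1$ is represented by $v$ with $\partial v\in\mathfrak m^3F_{n-2}$, and this no longer makes $\partial v$ zero. The group $\mathrm H_{n-1}(L_n)$ may be nonzero, and it enters $\chi(L_n)$ with the sign opposite to that of $\mathrm H_n(L_n)$. A counterexample must exploit this cancellation.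

## Positivity for graded modules

The second natural place to look is among graded rings, where everything can be computed. Here too a sign gets in the way.

**Lemma 3.** Let $A$ be a standard graded $k$-algebra and $N$ a finitely generated graded $A$-module generated in degree $0$. Put $\beta_{i,j}=\dim\operatorname{Tor}^A_i(N,k)_j$, $\mathrm P_N(t)=\sum_i\bigl(\sum_j\beta_{i,j}\bigr)t^i$ and $\mathrm H_N(t)=\sum_j\dim N_j\,t^j$. If $\beta_{i,j}=0$ whenever $j\ne i$, then $\mathrm H_A(-t)\mathrm P_N(t)=\mathrm H_N(-t)$. Otherwise the lowest nonzero coefficient of $\mathrm H_A(-t)\mathrm P_N(t)-\mathrm H_N(-t)$ is positive.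

*Proof.* A minimal graded resolution has entries of positive degree, so $\beta_{i,j}=0$ for $j<i$. Exactness, degree by degree, gives $\mathrm H_A(s)\sum_{i,j}(-1)^i\beta_{i,j}s^j=\mathrm H_N(s)$. Put $s=-t$:
$$\frac{\mathrm H_N(-t)}{\mathrm H_A(-t)}=\sum_{i,j}(-1)^{i+j}\beta_{i,j}t^j.$$
Hence the coefficient of $t^n$ in $\mathrm P_N-\mathrm H_N(-t)/\mathrm H_A(-t)$ is
$$\sum_{j\ge n}\beta_{n,j}-\sum_{l\le n}(-1)^{n+l}\beta_{l,n}=\sum_{j>n}\beta_{n,j}-\sum_{l<n}(-1)^{n-l}\beta_{l,n}.$$
If $\beta_{i,j}=0$ whenever $j\ne i$, all these numbers are $0$. Otherwise let $r$ be the least index with $\beta_{r,j}\ne0$ for some $j>r$. For $n\le r$ the last sum is zero, because it involves only $\beta_{l,n}$ with $l<n$ and $l<r$. So the coefficient is $0$ for $n<r$ and $\sum_{j>r}\beta_{r,j}>0$ for $n=r$. Multiplying by $\mathrm H_A(-t)$, whose constant term is $1$, does not change the lowest term. $\square$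

**Proof of B2.** Let $R=A_{A_+}$. Then $R^{\mathrm g}\cong A$, and localizing the minimal graded resolution of $k$ gives the minimal resolution over $R$. So $\mathrm H_R=\mathrm H_A$, and $\mathrm P^R_k$ is the series $\mathrm P_N$ of Lemma 3 for $N=k$. The Fröberg relation says that $\mathrm H_A(-t)\mathrm P_k(t)-\mathrm H_k(-t)=0$, so by Lemma 3 $\beta_{i,j}=0$ for $j\ne i$. Thus $A=R^{\mathrm g}$ is Koszul and $R$ is Koszul. $\blacksquare$

So a counterexample has $\mathfrak m^3\ne0$ and is not a localized standard graded algebra. We build one from modules.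

## Trivial extensions and the defect of a module

**Definition (trivial extension).** For a finitely generated module $W$ over a local ring $(C,\mathfrak n,k)$, the ring $R=C\ltimes W$ is $C\oplus W$ with $(c,w)(c',w')=(cc',cw'+c'w)$; so $W^2=0$. It is local with maximal ideal $\mathfrak m=\mathfrak n\oplus W$.

For example, $k\ltimes k^n=k[w_1,\dots,w_n]/(w_1,\dots,w_n)^2$. By induction, $\mathfrak m^i=\mathfrak n^i\oplus\mathfrak n^{i-1}W$ for $i\ge1$, so
$$\mathrm H_R(t)=\mathrm H_C(t)+t\,\mathrm H_W(t).\tag{1}$$

**Theorem 4 (Gulliksen, *Massey operations and the Poincaré series of certain local rings*, J. Algebra 22 (1972), Thm. 2).** For $R=C\ltimes W$,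
$$\mathrm P^R_k(t)=\frac{\mathrm P^C_k(t)}{1-t\,\mathrm P^C_W(t)}.$$

In the example $k\ltimes k^n$ the formula gives $1/(1-nt)$. Here is a full proof. For a bounded below complex $X$ of $R$-modules put $\operatorname{Tor}^R_i(X,k)=\mathrm H_i(X\otimes_RK)$, where $K\to k$ is an $R$-free resolution. Short exact sequences of complexes give long exact sequences. We use repeatedly that tensoring with a bounded below complex of free modules preserves quasi-isomorphisms between bounded below complexes.

**Step 1.** We set up an exact sequence that compares $R$ with $C$. Let $F\to k$ and $E\to W$ be minimal free resolutions over $C$. Tensoring $0\to W\to R\to C\to0$ over $C$ with $F$ gives an exact sequence of complexes of $R$-modules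
$$0\to W\otimes_CF\to R\otimes_CF\to F\to0,$$
where $R$ acts on the outer terms through $R\to C$, because $W\cdot W=0$. As $F\simeq k$, we have $\operatorname{Tor}^R_i(F,k)=\operatorname{Tor}^R_i(k,k)$.

**Step 2.** We compute the left-hand term. The maps
$$W\otimes_CF\leftarrow E\otimes_CF\to E\otimes_Ck$$
are $C$-linear, hence $R$-linear, quasi-isomorphisms. By minimality $E\otimes_Ck$ has zero differential, so it is a direct sum of shifted copies of $k$ counted by $\mathrm P^C_W(t)$. Hence $\operatorname{Tor}^R(W\otimes_CF,k)$ has generating series $\mathrm P^C_W(t)\,\mathrm P^R_k(t)$.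

**Step 3.** We show that $\operatorname{Tor}^R_i(R\otimes_CF,k)\to\operatorname{Tor}^R_i(F,k)$ is injective and that the source has dimension $\dim\operatorname{Tor}^C_i(k,k)$. Compose with the map induced by $K\to k$:
$$(R\otimes_CF)\otimes_RK\to F\otimes_RK\to F\otimes_Rk.$$
By naturality the composite equals
$$(R\otimes_CF)\otimes_RK\to(R\otimes_CF)\otimes_Rk\to F\otimes_Rk.$$
The first map here is a quasi-isomorphism, since $R\otimes_CF$ is a bounded below complex of free $R$-modules. The second is an isomorphism, since in each degree it is $R^b\otimes_Rk\to C^b\otimes_Rk$. So the composite is an isomorphism on homology, and the first of the original two maps is injective on homology. The common homology is that of $F\otimes_Rk=F\otimes_Ck$, which has zero differential and dimensions $\operatorname{rank}F_i$.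

**Step 4.** We count. By Step 3 the long exact sequence breaks into
$$0\to\operatorname{Tor}^R_i(R\otimes_CF,k)\to\operatorname{Tor}^R_i(k,k)\to\operatorname{Tor}^R_{i-1}(W\otimes_CF,k)\to0,$$
so $\mathrm P^R_k=\mathrm P^C_k+t\,\mathrm P^C_W\,\mathrm P^R_k$, which is the claim. $\square$

For a module $N$ over $C$ let
$$\Delta_N(t)=\mathrm H_C(-t)\,\mathrm P^C_N(t)-\mathrm H_N(-t)$$
and call it the defect of $N$. If $C$ is Fröberg, then $1/\mathrm P^C_k=\mathrm H_C(-t)$, so Theorem 4 gives $1/\mathrm P^R_k=\mathrm H_C(-t)-t\,\mathrm H_C(-t)\mathrm P^C_W(t)$ for $R=C\ltimes W$. Comparing with (1),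
$$\mathrm H_R(-t)-\frac1{\mathrm P^R_k(t)}=t\,\Delta_W(t).\tag{2}$$
So $C\ltimes W$ is Fröberg exactly when $\Delta_W=0$. The defect is additive: $\Delta_{M\oplus V}=\Delta_M+\Delta_V$.

This is the opening. A module with nonzero defect can be repaired by adding a module with the opposite defect. If $C$ is standard graded, Lemma 3 says that graded modules generated in degree $0$ never have opposite defects: a nonzero defect starts with a positive coefficient. We therefore need one module $V$ with positive leading defect, which may be graded, and one module $M$ with negative leading defect, which is necessarily not of this kind.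

From now on
$$C=k[x,y,z]/(x^2,y^2,z^2),\qquad\mathfrak n=(x,y,z),\qquad\mathfrak n^4=0,\qquad\mathrm H_C(t)=(1+t)^3.$$
Let $G$ be the tensor product over $k$ of the resolutions $\cdots\to k[x]/(x^2)\xrightarrow{x}k[x]/(x^2)$ of $k$ and the corresponding ones for $y$ and $z$. It is the minimal $C$-free resolution of $k$, with basis $e_{p,q,r}$ in degree $p+q+r$ and
$$\partial e_{p,q,r}=x\,e_{p-1,q,r}+(-1)^py\,e_{p,q-1,r}+(-1)^{p+q}z\,e_{p,q,r-1},\tag{3}$$
where terms with a negative index are $0$. In particular $\mathrm P^C_k=(1-t)^{-3}$, so $C$ is Fröberg.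

## A graded module with defect $t^2+t^3$

Put
$$V=\frac{Cc\oplus Cd}{(xc+yd,\ zc,\ zd)}.$$

**Step 1.** We find $\mathrm P^C_V$. Since $z$ kills $V$, it is a module over $C_0=k[x,y]/(x^2,y^2)$, namely $V=C_0^2/C_0(x,y)$. The annihilator of $(x,y)\in C_0^2$ is $(0:x)\cap(0:y)=(x)\cap(y)=(xy)\cong k$. So there is an exact sequence
$$0\to k\to C_0\xrightarrow{\,1\mapsto(x,y)\,}C_0^2\to V\to0,$$
where $k$ goes onto $(xy)$. The first two maps have images in the maximal ideal times the target, so splicing with the minimal resolution of $k$ gives a minimal resolution, and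
$$\mathrm P^{C_0}_V=2+t+t^2\,\mathrm P^{C_0}_k=2+t+\frac{t^2}{(1-t)^2}.$$
Now $C=C_0\otimes_kk[z]/(z^2)$ and $V=V\otimes_kk$. The tensor product over $k$ of the minimal resolutions of $V$ over $C_0$ and of $k$ over $k[z]/(z^2)$ is a minimal resolution of $V$ over $C$. So $\mathrm P^C_V=\mathrm P^{C_0}_V\cdot(1-t)^{-1}$ and
$$(1-t)^3\,\mathrm P^C_V=(2+t)(1-t)^2+t^2=2-3t+t^2+t^3.\tag{4}$$

**Step 2.** We find $\mathrm H_V$. In degree $0$ the dimension is $2$. In degree $1$, $C_0^2$ has dimension $4$ and one relation is imposed. In degree $2$, $xyc=y(xc+yd)$ and $xyd=x(xc+yd)$ vanish in $V$. So $\mathfrak n^2V=0$ and $\mathrm H_V(t)=2+3t$.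

Subtracting, $\Delta_V=t^2+t^3$, with positive leading coefficient, as Lemma 3 predicts: the syzygy $xy$ of the relation $xc+yd$ is quadratic, not linear.

## A nonhomogeneous module with defect $-t^2-t^3$

Put
$$M=\frac{Ca\oplus Cb}{U},\qquad U=(u_1,u_2,u_3),\qquad u_1=xa+yz\,b,\quad u_2=ya,\quad u_3=za.$$
The relation $u_1$ mixes degrees. Its initial form is $xa$, yet $xu_1=x^2a+xyz\,b=xyz\,b$, so it also yields a cubic relation on $b$.

**Step 1.** We find the size of $M$. The $a$-coordinate maps $U$ onto $\mathfrak n$, which has dimension $7$. For the kernel, suppose $\alpha u_1+\beta u_2+\gamma u_3\in Cb$, that is,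
$$\alpha x+\beta y+\gamma z=0.$$
Modulo $(y,z)$ this says $\bar\alpha x=0$ in $k[x]/(x^2)$, so $\alpha\in\mathfrak n$. The $b$-coordinate $\alpha yz$ therefore lies in $k\,xyz$. Since $xu_1=xyz\,b$, we get $U\cap Cb=k\,xyz\,b$. So $\dim U=7+1=8$ and $\dim M=16-8=8$.

**Step 2.** We find $\mathrm H_M$. As $U\subseteq\mathfrak nC^2$, we have $\dim M/\mathfrak nM=2$. Next, $\mathfrak n^3C^2$ is spanned by $xyz\,b=xu_1$ and $xyz\,a=xyu_3$, both in $U$, so $\mathfrak n^3M=0$. For $\mathfrak n^2M$: if $\alpha u_1+\beta u_2+\gamma u_3\in\mathfrak n^2C^2$, the linear part of the $a$-coordinate $\alpha x+\beta y+\gamma z$ vanishes, so $\alpha,\beta,\gamma\in\mathfrak n$. Hence $U\cap\mathfrak n^2C^2=\mathfrak nU$. The $a$-coordinate maps $\mathfrak nU$ onto $\mathfrak n^2$, of dimension $4$, with kernel $k\,xyz\,b$, because $xyz\,b=xu_1\in\mathfrak nU$. So $\dim\mathfrak nU=5$, and $\dim\mathfrak n^2M=\dim\mathfrak n^2C^2-5=8-5=3$. The degree-one part has dimension $8-2-3=3$: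
$$\mathrm H_M(t)=2+3t+3t^2.$$

**Step 3.** We describe the second syzygy of $M$ inside that of $k$. Let $\Omega=\partial(G_2)=\{(\alpha,\beta,\gamma)\in C^3:\alpha x+\beta y+\gamma z=0\}$, with coordinates taken with respect to $e_{100},e_{010},e_{001}$. By Step 1, $\alpha\in\mathfrak n$ on $\Omega$, so $\alpha yz=\varphi(\alpha,\beta,\gamma)\,xyz$, where $\varphi(\alpha,\beta,\gamma)\in k$ is the coefficient of $x$ in $\alpha$. This defines a $C$-linear map $\varphi:\Omega\to k$. The kernel of
$$C^3\to U,\qquad(\alpha,\beta,\gamma)\mapsto\alpha u_1+\beta u_2+\gamma u_3,$$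
is $\{(\alpha,\beta,\gamma)\in\Omega:\alpha yz=0\}=\ker\varphi=:\Omega'$. By the argument of Step 2, $\Omega'\subseteq\mathfrak nC^3$, so $C^3\to U$ is a minimal cover.

**Step 4.** We lift $\varphi$ to resolutions, in order to see that it is surjective on $\operatorname{Tor}$. Let $\theta:G\to G$ be the $C$-linear map of degree $-2$ with $\theta(e_{p,q,r})=e_{p-2,q,r}$, and $0$ if $p<2$. It commutes with $\partial$. Indeed, replacing $p$ by $p-2$ does not change the signs in (3). When $p=2$, the term $x\,e_{1,q,r}$ is killed by $\theta$, and the term $x\,e_{-1,q,r}$ is absent from $\partial e_{0,q,r}$. When $p<2$, both $\theta\partial$ and $\partial\theta$ give $0$. Clearly $\theta\otimes_Ck$ is surjective. The generators of $\Omega$ are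
$$\partial e_{200}=xe_{100},\quad\partial e_{110}=xe_{010}-ye_{100},\quad\partial e_{101}=xe_{001}-ze_{100},$$
$$\partial e_{020}=ye_{010},\quad\partial e_{011}=ye_{001}-ze_{010},\quad\partial e_{002}=ze_{001},$$
and $\varphi$ takes on them the values $1,0,0,0,0,0$. So $\varphi\circ\partial_2=\varepsilon\circ\theta|_{G_2}$, where $\varepsilon:G_0\to k$ is the augmentation. As $G_{\ge2}$ is a minimal resolution of $\Omega$, the map $\theta|_{G_{\ge2}}$ lifts $\varphi$. Hence $\operatorname{Tor}_i(\varphi,k)$ is $\theta\otimes k:G_{i+2}\otimes k\to G_i\otimes k$, which is surjective for every $i\ge0$.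

**Step 5.** We compute $\mathrm P^C_M$. By Step 4 the long exact sequence of $0\to\Omega'\to\Omega\xrightarrow{\varphi}k\to0$ splits into short exact sequences, so, with series over $C$,
$$\mathrm P_{\Omega'}=\mathrm P_\Omega-\mathrm P_k,\qquad\mathrm P_\Omega=\frac{\mathrm P_k-1-3t}{t^2}.$$
Then
$$\mathrm P_U=3+t\,\mathrm P_{\Omega'}=\frac{\mathrm P_k-1}t-t\,\mathrm P_k,\qquad\mathrm P_M=2+t\,\mathrm P_U=1+(1-t^2)\mathrm P_k,$$
and therefore
$$(1-t)^3\,\mathrm P^C_M=(1-t)^3+1-t^2=2-3t+2t^2-t^3.\tag{5}$$

Subtracting $\mathrm H_M(-t)=2-3t+3t^2$, we obtain $\Delta_M=-t^2-t^3$.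

The two signs are visible in the strands $L_2$ of the minimal resolutions of $V$ and $M$ over $C$. For $V$, the generator of $F_2$ that maps to $xy$ times the generator over $xc+yd$ has image in $\mathfrak n^2F_1$, so its class is a nonzero element of $\mathrm H_2(L_2)$. For $M$, let $f_1,f_2,f_3$ be the basis of $F_1$ over $u_1,u_2,u_3$. The element $xf_1\in\mathfrak nF_1$ maps to $xyz\,b\in\mathfrak n^3F_0$, so it is a cycle of $L_2$ in degree $1$. It is not a boundary, because every $(\alpha,\beta,\gamma)\in\Omega'$ has no $x$-term in $\alpha$. So $\mathrm H_1(L_2)\ne0$. This is homology of the kind that Step 1 of the proof of B1 rules out, and it has the opposite sign.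

## The ring $C\ltimes(M\oplus V)$

Let $W=M\oplus V$ and $R=C\ltimes W$.

**Step 1.** We check that $R$ is Fröberg. Adding (4) and (5),
$$(1-t)^3\,\mathrm P^C_W=4-6t+3t^2,\qquad\text{while}\qquad\mathrm H_W(t)=\mathrm H_M(t)+\mathrm H_V(t)=4+6t+3t^2.$$
So $\Delta_W=0$. Explicitly, $\mathfrak m^4=\mathfrak n^4\oplus\mathfrak n^3W=0$, and (1) gives
$$\mathrm H_R(t)=(1+t)^3+t(4+6t+3t^2)=1+7t+9t^2+4t^3.$$
Theorem 4 gives
$$\frac1{\mathrm P^R_k(t)}=(1-t)^3\bigl(1-t\,\mathrm P^C_W\bigr)=(1-t)^3-t(4-6t+3t^2)=1-7t+9t^2-4t^3=\mathrm H_R(-t).$$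

**Step 2.** We compute $R^{\mathrm g}$. Since $\mathfrak m^i=\mathfrak n^i\oplus\mathfrak n^{i-1}W$ for $i\ge1$ and $C$ is graded,
$$R^{\mathrm g}=C\ltimes(\operatorname{gr}M\oplus\operatorname{gr}V)(-1),\qquad\operatorname{gr}V=V.$$
Here $\operatorname{gr}N=\bigoplus_i\mathfrak n^iN/\mathfrak n^{i+1}N$, and $(-1)$ moves $\operatorname{gr}_iN$ to degree $i+1$. Let $a^*,b^*$ be the classes of $a,b$ in $\operatorname{gr}_0M$; they generate $\operatorname{gr}M$ over $C$. We have $xa^*=0$, because $xa=-yz\,b\in\mathfrak n^2M$; also $ya^*=za^*=0$; and $xyz\,b^*=0$, because $\mathfrak n^3M=0$. So $\operatorname{gr}M$ is a quotient of $k\,a^*\oplus(C/(xyz))\,b^*$. Both have Hilbert series $2+3t+3t^2$, hence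
$$\operatorname{gr}M=k\,a^*\oplus(C/(xyz))\,b^*.$$

In passing, this shows how the negative sign arises. As $(xyz)\cong k$, we have $\mathrm P^C_{\operatorname{gr}M}=\mathrm P_k+(1+t\,\mathrm P_k)=1+(1+t)\mathrm P_k$. By Step 5 of the previous section, $\mathrm P_M=1+(1-t^2)\mathrm P_k$ is smaller by $(t+t^2)\mathrm P_k$, while $M$ and $\operatorname{gr}M$ have the same Hilbert series. The defect of $\operatorname{gr}M$ is $(1-t)^3+1+t-(2-3t+3t^2)=t-t^3$, with positive leading term as Lemma 3 demands, and subtracting $t+t^2$ leaves $-t^2-t^3$.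

**Step 3.** We show that $R^{\mathrm g}$ is not quadratic. Write $R^{\mathrm g}=S/J$ with $S=k[x,y,z,A,B,c,d]$, where $A\mapsto a^*$ and $B\mapsto b^*$ (and $c,d$ map to the generators of $V$). Since $\dim R^{\mathrm g}_1=7$, we have $J\subseteq S_{\ge2}$. By Step 2, $R^{\mathrm g}=C\oplus k\,a^*\oplus(C/(xyz))\,b^*\oplus V$ is also graded by the degree in $A$, the degree in $B$ and the degree in $\{c,d\}$, so $J$ is homogeneous for these degrees too. We compare $J$ and the ideal $(J_2)$ in $B$-degree $1$ and degree $0$ in $A,c,d$. An element of $J_2$ of this kind has the form $\ell B$ with $\ell$ linear in $x,y,z$ and $\ell b^*=0$. As $xb^*,yb^*,zb^*$ are linearly independent, $\ell=0$. The part of $J_2$ of degree $0$ in $A,B,c,d$ is spanned by $x^2,y^2,z^2$. An element of $(J_2)$ in our multidegree is a combination of elements of $J_2$ of these two kinds only, so this part of $(J_2)$ is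
$$(x^2,y^2,z^2)\,k[x,y,z]\,B.$$
It does not contain $xyzB$. But $xyzB\in J$. So $J\ne(J_2)$ and $R^{\mathrm g}$ is not quadratic.

**Step 4.** We conclude. By Lemma 1, $R^{\mathrm g}$ is not a Koszul algebra, so $R$ is not a Koszul ring. With Step 1 this proves Theorem A. $\blacksquare$

## Counterexamples in every dimension and every Loewy length

**Proof of A′, Krull dimension $d$.** Let $R'=R[[T_1,\dots,T_d]]$ with $R$ as in Theorem A. The power $\mathfrak m'^i$ of its maximal ideal consists of the series whose coefficient at each monomial of degree $j$ lies in $\mathfrak m^{i-j}$ (all of $R$ if $j\ge i$). So $R'^{\mathrm g}=R^{\mathrm g}[T_1,\dots,T_d]$ and $\mathrm H_{R'}(t)=\mathrm H_R(t)/(1-t)^d$.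

For the Poincaré series it suffices to adjoin one variable $T$ to a local ring $R$. Let $F$ be the minimal resolution of $k$ over $R$. By flatness $F\otimes_RR[[T]]$ is a minimal resolution of $k[[T]]$ over $R[[T]]$. As $T$ is regular on $k[[T]]$ with quotient $k$, the mapping cone of multiplication by $T$ on this complex is a resolution of $k$, and it is minimal. So each variable multiplies the series by $1+t$, and $\mathrm P^{R'}_k=(1+t)^d\,\mathrm P^R_k$. Hence
$$\mathrm H_{R'}(-t)\,\mathrm P^{R'}_k(t)=\mathrm H_R(-t)\,\mathrm P^R_k(t)=1.$$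
If $J\,S[T_1,\dots,T_d]$ were generated by quadrics, setting all $T_i=0$ would show that $J$ is generated by quadrics; so $R'^{\mathrm g}$ is not quadratic and $R'$ is not Koszul. Finally, $T_1,\dots,T_d$ is a regular sequence with artinian quotient $R$, so $R'$ is Cohen–Macaulay of dimension $d$.

**Proof of A′, artinian case.** Let $D=k[w_1,\dots,w_j]/(w_1^2,\dots,w_j^2)$ with maximal ideal $\mathfrak d$, and let $R''=R\otimes_kD$. It is artinian local with residue field $k$, and the $i$-th power of its maximal ideal is $\sum_{a+b=i}\mathfrak m^a\otimes\mathfrak d^b$. Thus $R''^{\mathrm g}=R^{\mathrm g}\otimes_kD$ and $\mathrm H_{R''}=(1+t)^j\,\mathrm H_R$. Tensoring minimal resolutions of $k$ over $k$ gives a minimal one, so $\mathrm P^{R''}_k=(1-t)^{-j}\,\mathrm P^R_k$. Hence $R''$ is Fröberg. Setting $w=0$ shows as before that $R''^{\mathrm g}$ is not quadratic. Its top degree is $3+j$, so $j=s-3$ gives $\mathfrak m''^s\ne0=\mathfrak m''^{s+1}$, where $\mathfrak m''$ is the maximal ideal of $R''$. $\blacksquare$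

## Embedding dimension at most two

**Proof of B3.** Completion changes neither $\mathrm H_R$ nor $\mathrm P^R_k$ nor $R^{\mathrm g}$. So by Cohen's structure theorem let $R=Q/I$ with $(Q,\mathfrak q)$ regular local of dimension $e=\operatorname{edim}R$ and $I\subseteq\mathfrak q^2$. Write $\mu$ for the minimal number of generators and $I^*\subseteq\operatorname{gr}Q$ for the ideal of initial forms, so $R^{\mathrm g}=\operatorname{gr}Q/I^*$.

**Step 1.** We show that $\dim\operatorname{Tor}^R_2(k,k)=\binom e2+\mu(I)$, for any $e$. Let $\mathfrak q=(x_1,\dots,x_e)$. Put $\hat Z=\{v\in Q^e:\sum x_iv_i\in I\}$ and $K=\{v:\sum x_iv_i=0\}$, so that there is an exact sequence $0\to K\to\hat Z\to I\to0$. The kernel of $R^e\to\mathfrak m$ is $\hat Z/IQ^e$, and $\dim\operatorname{Tor}_2^R(k,k)$ is its minimal number of generators. Let $e_1,\dots,e_e$ be the standard basis of $Q^e$.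

First, $IQ^e\subseteq\mathfrak q\hat Z$. Given $f\in I$, write $f=\sum x_if_i$ with $f_i\in\mathfrak q$, which is possible as $I\subseteq\mathfrak q^2$. Then
$$f e_j=\sum_if_i(x_ie_j-x_je_i)+x_j\sum_if_ie_i,$$
where $x_ie_j-x_je_i\in K\subseteq\hat Z$ and $\sum f_ie_i\in\hat Z$. So the number sought is $\mu(\hat Z)$.

Second, $K\cap\mathfrak q\hat Z=\mathfrak qK$. By exactness of the Koszul complex, $K$ is generated by the $\binom e2$ vectors $x_ie_j-x_je_i$ with $i<j$, and these are linearly independent modulo $\mathfrak q^2Q^e$. So a combination of them lies in $\mathfrak q^2Q^e$ only if its coefficients lie in $\mathfrak q$; that is, $K\cap\mathfrak q^2Q^e=\mathfrak qK$, and $\mu(K)=\binom e2$. Since $I\subseteq\mathfrak q^2$, every $v\in\hat Z$ has all $v_i\in\mathfrak q$, so $\mathfrak q\hat Z\subseteq\mathfrak q^2Q^e$, and the claim follows.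

Hence $0\to K/\mathfrak qK\to\hat Z/\mathfrak q\hat Z\to I/\mathfrak qI\to0$ is exact, and $\mu(\hat Z)=\binom e2+\mu(I)$.

**Step 2.** We extract a condition on $I$ from the Fröberg relation. Its $t^2$-coefficient gives $\dim\operatorname{Tor}_2^R(k,k)=e^2-h_2$, and $h_2=\binom{e+1}2-\dim I_2^*$. As $e^2-\binom{e+1}2=\binom e2$, Step 1 yields $\mu(I)=\dim I_2^*=\dim(I+\mathfrak q^3)/\mathfrak q^3$. So the surjection $I/\mathfrak qI\to(I+\mathfrak q^3)/\mathfrak q^3$ is bijective, that is,
$$I\cap\mathfrak q^3=\mathfrak qI.\tag{6}$$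

**Step 3.** We list the possible $R^{\mathrm g}$. If $e=0$, then $R$ is a field. If $e=1$, then $I=0$ or $I=\mathfrak q^s$ with $s\ge2$. For $s\ge3$, (6) would say $\mathfrak q^s=\mathfrak q^{s+1}$, which is false. So $R^{\mathrm g}$ is $k[x]$ or $k[x]/(x^2)$.

Let $e=2$; then $\mu(I)=\dim I_2^*\le3$.

If $\mu(I)=0$, then $R^{\mathrm g}=k[x,y]$. If $\mu(I)=1$, then $I=(f)$ with $f$ of order $2$, and $R^{\mathrm g}=k[x,y]/(f^*)$ with $f^*$ a quadric. If $\mu(I)=3$, then $I+\mathfrak q^3=\mathfrak q^2$, so $I=\mathfrak q^2$ by Nakayama and $R^{\mathrm g}=k[x,y]/(x,y)^2$.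

If $\mu(I)=2$, then $I=(f_1,f_2)$ with linearly independent initial quadrics $f_1^*,f_2^*$. The ring $Q$ is factorial; let $g=\gcd(f_1,f_2)$ and $f_i=ga_i$.

Suppose $g$ is not a unit. If $g$ had order $\ge2$, the $a_i$ would be units and $f_1^*,f_2^*$ proportional. So $g$ has order $1$, and $a_1,a_2$ have order $1$ with independent initial forms. Then $(a_1,a_2)=\mathfrak q$ and $I=g\mathfrak q$. Take $x=g$ as part of a regular system of parameters $x,y$. The initial form of $xh$ with $h\in\mathfrak q$ is $x$ times a form of positive degree, so $R^{\mathrm g}=k[x,y]/(x^2,xy)$.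

Suppose $g$ is a unit. Then $f_1,f_2$ is a regular sequence in $\mathfrak q^2$. Tate's theorem says that the quotient of a regular local ring of dimension $e$ by a regular sequence of length $c$ inside the square of the maximal ideal has $\mathrm P_k=(1+t)^e/(1-t^2)^c$. So $\mathrm P^R_k=(1+t)^2/(1-t^2)^2=(1-t)^{-2}$, and the Fröberg relation gives $\mathrm H_R=(1+t)^2$; in particular $h_3=0$. If $f_1^*$ and $f_2^*$ had a common factor, it would be linear. By (6), $I_3^*$ is spanned by the products of linear forms with $f_1^*,f_2^*$, all multiples of that linear factor, so $\dim I_3^*\le3<4$ and $h_3\ge1$, a contradiction. Hence $f_1^*,f_2^*$ is a regular sequence. The ring $R^{\mathrm g}$ is a quotient of $k[x,y]/(f_1^*,f_2^*)$, and both have Hilbert series $(1+t)^2$, so they are equal.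

**Step 4.** We check that every ring on the list is Koszul. For $k$ there is nothing to do. For polynomial rings the Koszul complex is a linear resolution of $k$.

Let $A$ be $k[x]/(x^2)$, $k[x,y]/(f^*)$ or $k[x,y]/(f_1^*,f_2^*)$: a complete intersection of $c$ quadrics in $e$ variables. Then $\mathrm H_A(t)=(1-t^2)^c/(1-t)^e$, while $\mathrm P_k=(1+t)^e/(1-t^2)^c$ by Tate's theorem applied to the localization of $A$. So $\mathrm H_A(-t)\,\mathrm P_k(t)=1$, and $A$ is Koszul by Lemma 3 with $N=k$.

The two remaining rings are defined by quadratic monomials, a case in which the Koszul property is a result of Fröberg; here it can be seen directly. Over $A=k[x,y]/(x,y)^2$ the first syzygy of $k$ is $k(-1)^2$, so the resolution of $k$ is linear. Over $A=k[x,y]/(x^2,xy)$ the first syzygy of $k$ is $(x,y)=xA\oplus yA\cong k(-1)\oplus(A/(x))(-1)$, and the first syzygy of $A/(x)$ is $xA\cong k(-1)$. By induction on $i$, both $\operatorname{Tor}^A_i(k,k)$ and $\operatorname{Tor}^A_i(A/(x),k)$ are concentrated in degree $i$.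

So $R^{\mathrm g}$ is a Koszul algebra in every case, and $R$ is a Koszul ring. $\blacksquare$
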